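# Non-negativity of Schur functions in the basis of affine Grothendieck polynomials

## 1. The case $k=1$: inverting $t\mapsto t/(1+t)$

Take a Schur function, throw away every monomial in which some variable has exponent larger than a fixed integer $k$, and expand what remains in a certain basis indexed by partitions with parts at most $k$. The basis elements, the affine Grothendieck polynomials, are series with alternating signs. Are the coefficients of the expansion non-negative integers? The case $k=1$ can be settled completely by hand.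

Let $\tilde S_2$ be the infinite dihedral group with generators $s_0,s_1$, so $s_0^2=s_1^2=1$ and there is no other relation. A partition with parts at most $1$ is $1^m=(1,\dots,1)$. Attach to it the element $w_{1^m}=\cdots s_0s_1s_0$, the alternating word of length $m$ that ends in $s_0$. The *Demazure product* $*$ on words works as multiplication does, except that $s_i*s_i=s_i$. For $k=1$ the definition of the affine Grothendieck polynomial reads
$$G^{(1)}_{1^m}=\sum(-1)^{m+\#\{i\,:\,w^i\ne1\}}\prod_{i:\,w^i\neq1}x_i ,$$
the sum over sequences $(w^1,w^2,\dots)$ with $w^i\in\{1,s_0,s_1\}$, almost all equal to $1$, and $w^1*w^2*\cdots=w_{1^m}$.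

**Proposition 1.1.** For $m\ge1$, modulo monomials with an exponent larger than $1$,
$$s_{1^m}\equiv\sum_{d\ge m}\binom{d-1}{m-1}G^{(1)}_{1^d}.$$

*Proof.* The coefficient of $x_1\cdots x_d$ in $G^{(1)}_{1^m}$ is $(-1)^{d-m}$ times the number of words of length $d$ in $s_0,s_1$ with Demazure product $w_{1^m}$. Such a word arises from the alternating word by repeating its letters, so it is a composition of $d$ into $m$ positive parts, and there are $\binom{d-1}{m-1}$ of them. The same count holds for any $d$ distinct variables. Hence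
$$G^{(1)}_{1^m}=\sum_{d\ge m}(-1)^{d-m}\binom{d-1}{m-1}\,m_{1^d}.\tag{1.1}$$
Send $m_{1^d}$ to $t^d$. By the binomial series $G^{(1)}_{1^m}$ goes to $t^m(1+t)^{-m}=u^m$ with $u=t/(1+t)$. Since $t=u/(1-u)$,
$$t^m=\frac{u^m}{(1-u)^m}=\sum_{d\ge m}\binom{d-1}{m-1}u^d .$$
As $s_{1^m}=e_m=m_{1^m}$ goes to $t^m$, this is the claim. $\square$

What changes for larger $k$? For $k=1$ there is one basis element in each degree, and the change of basis is substitution of a power series, whose inverse we can write down. For $k\ge2$ there are several basis elements in each degree, their coefficients count factorizations in an affine symmetric group with signs, and no closed form of the inverse matrix is in sight. The plan is to find a formula for a single entry of the inverse matrix, read it as an Euler characteristic, and arrange the geometry so that only $h^0$ survives.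

## 2. Cores, cyclically decreasing elements, and the two theorems

Fix $k\ge1$ and put $n=k+1\ge2$. Indices of generators are taken mod $n$. A partition $\lambda$ is *$k$-bounded* if $\lambda_1\le k$, and $\mathcal P^k$ is the set of these. Let $\Lambda$ be the ring of symmetric functions over $\mathbb Z$, and $\mathcal I^k\subset\Lambda$ the span of the monomial symmetric functions $m_\lambda$ with $\lambda_1>k$. It is an ideal, since multiplying by a monomial cannot lower an exponent. The degree-completion of $\Lambda/\mathcal I^k$ is the set of series $\sum_{\lambda_1\le k}c_\lambda m_\lambda$; all congruences mod $\mathcal I^k$ are meant there.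

**Definition 2.1 (Demazure product).** Let $\tilde S_n$ be the affine symmetric group with generators $s_0,\dots,s_k$. Put $s_i*w=s_iw$ if $\ell(s_iw)>\ell(w)$ and $s_i*w=w$ otherwise, and extend to an associative product. Example: $s_1*s_0*s_0=s_1s_0$.

**Definition 2.2 (cyclically decreasing).** An element $v$ is cyclically decreasing if it has a reduced word with distinct letters such that, whenever $j$ and $j+1$ both occur, $j+1$ occurs before $j$. Not all $n$ letters can occur, since the condition would be circular. For a proper subset $A\subsetneq\mathbb Z/n$ the condition fixes the order of adjacent letters, and the other letters commute, so cyclically decreasing elements correspond to proper subsets $A$. In particular their length is at most $k$. Example with $n=3$: $s_1s_0$ and $s_0s_2$ are cyclically decreasing (as $0=2+1$), while $s_2s_0$ is not.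

**Definition 2.3 (Lam's affine stable Grothendieck polynomials).** For $w\in\tilde S_n$,
$$G_w=\sum(-1)^{\ell(w)+\sum_i\ell(w^i)}x_1^{\ell(w^1)}x_2^{\ell(w^2)}\cdots,$$
over sequences of cyclically decreasing elements, all but finitely many equal to $1$, with $w^1*w^2*\cdots=w$.

**Definition 2.4 (cores).** For $\lambda\in\mathcal P^k$ let $\kappa(\lambda)$ be the $n$-core (partition without hook of length $n$) whose $i$-th row has exactly $\lambda_i$ cells of hook length at most $k$. The cell in row $r$, column $c$ has residue $c-r\bmod n$. The generator $s_i$ acts on $n$-cores by adding all addable cells of residue $i$. Let $w_\lambda$ be the affine Grassmannian element with $w_\lambda\cdot\emptyset=\kappa(\lambda)$; then $\ell(w_\lambda)=|\lambda|$. Put $G^{(k)}_\lambda=G_{w_\lambda}$.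

Here *affine Grassmannian* means that the only possible right descent is $0$. We use two facts. First, the affine Grassmannian elements are exactly the $w_\mu$, $\mu\in\mathcal P^k$ (Lapointe–Morse, J. Combin. Theory Ser. A 2005). Second, the images of the $G_\mu^{(k)}$ form a basis of the completion of $\Lambda/\mathcal I^k$. The lowest-degree component of $G_\mu^{(k)}$ has degree $|\mu|$; it is the dual $k$-Schur function.

**Example 2.5.** Let $k=2$, $n=3$. Applying $s_0$, then $s_1$, then $s_2$ to $\emptyset$ gives $(1)$, then $(2)$, then $(3,1)$: the cells in positions $(1,3)$ and $(2,1)$ both have residue $2$. The hook lengths of $(3,1)$ are $4,2,1$ in row one and $1$ in row two, so $(3,1)=\kappa((2,1))$ and $w_{21}=s_2s_1s_0$. Applying $s_0$, $s_2$, $s_1$ gives $(1),(1,1),(2,1,1)$, with $2$-bounded partition $(1,1,1)$, so $w_{111}=s_1s_2s_0$. Also $w_2=s_1s_0$ and $w_{11}=s_2s_0$.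

Write $s_\lambda\equiv\sum_{\mu\in\mathcal P^k}d^k_{\lambda\mu}G^{(k)}_\mu$ mod $\mathcal I^k$. The conjecture in Jennifer Morse, "Combinatorics of the K-theory of affine Grassmannians", arXiv:0907.0044 (2009), says that for $k$-bounded $\lambda$ the $d^k_{\lambda\mu}$, which occur only for $|\mu|\ge|\lambda|$, are non-negative integers. It is true.

**Theorem 1.** For all $\lambda,\mu\in\mathcal P^k$, the coefficient $d^k_{\lambda\mu}$ is a non-negative integer.

**Theorem 2.** Let $\lambda$ be any partition with $\lambda_1\le k+1$, and write $s_\lambda\equiv\sum_\mu d^k_{\lambda\mu}G^{(k)}_\mu$ mod $\mathcal I^k$. Then all $d^k_{\lambda\mu}$ are non-negative integers.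

No claim is made for $\lambda_1\ge k+2$; the method does not cover that range.

**Example 2.6 (imitating $k=1$).** Let $k=2$ and $\lambda=(2)$. We invert by hand up to degree $3$. For $w_2=s_1s_0$, the sequences of total length $3$ use only the letters $0,1$. With lengths $(2,1)$ only $(s_1s_0,s_0)$ works, and the words of length $3$ are $s_1s_1s_0$ and $s_1s_0s_0$. So $G_2^{(2)}=m_2+m_{11}-m_{21}-2m_{111}+\cdots$. The word $s_2s_0$ is not cyclically decreasing, so $G^{(2)}_{11}=m_{11}+\cdots$. The elements $s_2s_1s_0$ and $s_1s_2s_0$ have one reduced word each; $s_2s_1$ is cyclically decreasing, $s_1s_2$ is not, so $G^{(2)}_{21}=m_{21}+m_{111}+\cdots$ and $G^{(2)}_{111}=m_{111}+\cdots$. Since $s_2=m_2+m_{11}$,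
$$s_2-G_2^{(2)}\equiv m_{21}+2m_{111}+\cdots\equiv G^{(2)}_{21}+(2-1)G^{(2)}_{111}+\cdots,$$
so $s_2\equiv G_2^{(2)}+G_{21}^{(2)}+G_{111}^{(2)}+(\text{terms with }|\mu|\ge4)$. The answer is non-negative, but the last coefficient came out as $2-1$. Elimination produces differences, and nothing in it says why they stay non-negative.

## 3. 0-Hecke operators that compute one coefficient at a time

The aim of this section is Proposition 3.4: the coefficient of $G^{(k)}_\mu$ is obtained by applying a product of operators, one for each letter of $w_\mu$.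

**Bracket notation.** For $f\in\Lambda$ write $f=f[X]$. For a variable $y$, $f[X\pm y]$ is the image of $f$ under the ring map $p_r\mapsto p_r\pm y^r$; equivalently $H(u)=\sum_rh_ru^r$ is multiplied by $(1-uy)^{\mp1}$, which shows that it is defined over $\mathbb Z$. Define $f_m\in\Lambda$ by $f[Z+y]=\sum_mf_m[Z]y^m$. Example: $h_2[Z+y]=h_2[Z]+h_1[Z]\,y+y^2$, so for $f=h_2$ we have $f_0=h_2$, $f_1=h_1$, $f_2=1$. Let $f[0]$ be the constant term of $f$.

**Step 1. An action of $\tilde S_n$.** This step builds the reflections from which the operators are made. Let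
$$\mathcal M=\mathbb Z[a_i^{\pm1}:i\in\mathbb Z/n]\otimes\Lambda,\qquad y_i=1-a_i .$$
Let $s_i$ act by a ring automorphism that swaps $a_i$ and $a_{i+1}$ and, for $i\ne0$, fixes $\Lambda$, while $s_0f[X]=f[X-y_0+y_1]$. Then $s_i^2=1$; for $i=0$, $X\mapsto X-y_0+y_1\mapsto X-y_0+y_1-y_1+y_0=X$. For $n=2$ there is nothing more to check. Let $n\ge3$. On the $a$'s the relations of $\tilde S_n$ are clear. On $X$,
$$s_0s_1s_0X=s_0(X-y_0+y_2)=X-y_0+y_2=s_1(X-y_0+y_1)=s_1s_0s_1X,$$
$$s_0s_{-1}s_0X=s_0(X-y_{-1}+y_1)=X-y_{-1}+y_1=s_{-1}(X-y_0+y_1)=s_{-1}s_0s_{-1}X.$$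
The braid relations without $s_0$ are trivial on $X$. For $j\ne0,\pm1$, $s_j$ fixes $y_0,y_1$ and $X$, so it commutes with $s_0$. So $\tilde S_n$ acts on $\mathcal M$.

**Step 2. The operators $T_i$ and their relations.** This step shows that products of the $T_i$ follow the Demazure product up to sign, as the signs in $G_w$ require. Put
$$T_i(h)=\frac{a_i}{a_{i+1}-a_i}\,(h-s_ih).$$

**Lemma 3.1.** $T_i$ preserves $\mathcal M$, is linear over $s_i$-invariants and kills them; $T_i^2=-T_i$; and the $T_i$ satisfy the braid relations of $\tilde S_n$.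

*Proof.* For $i\neq0$ the difference $h-s_ih$ is divisible by $a_{i+1}-a_i$, because $s_i$ only swaps these two variables. For $i=0$ put $X'=X-y_0$. Then $s_0X'=X-y_0+y_1-y_1=X'$, and $\mathcal M=\mathbb Z[a^{\pm1}]\otimes\Lambda[X']$, so the same argument applies. Linearity over invariants is clear.

Write $T_ih=a_ig$ with $g=(h-s_ih)/(a_{i+1}-a_i)$, which is $s_i$-invariant (numerator and denominator change sign). Since $T_ia_i=-a_i$, $T_i^2h=gT_ia_i=-a_ig=-T_ih$.

If $i,j$ are distinct and non-adjacent, $s_i,s_j$ commute, each fixes the other's pair of variables, and $T_iT_j=T_jT_i$. Now let $n\ge3$ and consider $i,i+1$. Put $x_1=a_{i+2}$, $x_2=a_{i+1}$, $x_3=a_i$, $\sigma_1=s_{i+1}$, $\sigma_2=s_i$ and $\partial_j=\frac{1}{x_j-x_{j+1}}(1-\sigma_j)$. We work in the skew group ring of $\langle\sigma_1,\sigma_2\rangle\cong\mathfrak S_3$ over $\mathbb Q(a)$, which acts on $\mathbb Q(a)\otimes\Lambda\supset\mathcal M$. Let $\Pi_j=1+T_j$. Then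
$$\Pi_ih=\frac{a_{i+1}h-a_is_ih}{a_{i+1}-a_i}=\partial_2(x_2h),\qquad \Pi_{i+1}=\partial_1x_1 .$$

First, $\partial_1\partial_2\partial_1=\partial_2\partial_1\partial_2$. With $x_{ij}=x_i-x_j$, we have $\partial_2\partial_1=\frac1{x_{23}}\big(\frac1{x_{12}}-\frac1{x_{13}}\sigma_2\big)(1-\sigma_1)$. Applying $\partial_1$ on the left and using $\sigma_1(1-\sigma_1)=-(1-\sigma_1)$,
$$\partial_1\partial_2\partial_1=\frac1{x_{12}}\Big[\frac1{x_{12}x_{23}}-\frac1{x_{12}x_{13}}-\frac{\sigma_2}{x_{23}x_{13}}+\frac{\sigma_1\sigma_2}{x_{13}x_{23}}\Big](1-\sigma_1)=\frac{(1-\sigma_2+\sigma_1\sigma_2)(1-\sigma_1)}{x_{12}x_{13}x_{23}},$$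
where fractions stand to the left and $x_{13}-x_{23}=x_{12}$ was used. The numerator expands to $\sum_w\mathrm{sgn}(w)w$. The automorphism $x_i\mapsto-x_{4-i}$, $\sigma_1\leftrightarrow\sigma_2$ exchanges $\partial_1,\partial_2$ and fixes the right side, which proves the equality.

Second, $\partial_1x_1=x_2\partial_1+1$ (both sides send $h$ to $(x_1h-x_2\sigma_1h)/x_{12}$), $\partial_2^2=0$, $x_1$ commutes with $\partial_2$ and $x_1x_2$ with $\partial_1$. Hence
$$\partial_1x_1\,\partial_2x_2\,\partial_1x_1=\partial_1\partial_2\,(x_1x_2)\,\partial_1x_1=\partial_1\partial_2\partial_1\,x_1^2x_2,$$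
$$\partial_2x_2\,\partial_1x_1\,\partial_2x_2=\partial_2(\partial_1x_1-1)\,\partial_2\,x_1x_2=\partial_2\partial_1\partial_2\,x_1^2x_2 .$$
So $\Pi_i\Pi_{i+1}\Pi_i=\Pi_{i+1}\Pi_i\Pi_{i+1}$. Since $\Pi_j^2=1+2T_j+T_j^2=\Pi_j$, expanding $(\Pi_i-1)(\Pi_{i+1}-1)(\Pi_i-1)$ gives
$$T_iT_{i+1}T_i=\Pi_i\Pi_{i+1}\Pi_i-\Pi_i\Pi_{i+1}-\Pi_{i+1}\Pi_i+\Pi_i+\Pi_{i+1}-1,$$
which is symmetric in $i$ and $i+1$. $\square$

So $T_w=T_{i_1}\cdots T_{i_m}$ is well defined for a reduced word $w=s_{i_1}\cdots s_{i_m}$. If $\ell(s_iv)<\ell(v)$ then $T_iT_v=-T_v$, so by induction on $\ell(u)$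
$$T_uT_v=(-1)^{\ell(u)+\ell(v)-\ell(u*v)}T_{u*v}.$$
For $A\subsetneq\mathbb Z/n$ let $T_A$ be the operator of the corresponding cyclically decreasing element (letter $j+1$ to the left of $j$). Put $k_r=\sum_{|A|=r}T_A$ and $\mathcal K(x)=\sum_{r=0}^kx^rk_r$. Comparing with Definition 2.3,
$$\mathcal K(x_1)\cdots\mathcal K(x_N)=\sum_wG_w(x_1,\dots,x_N)\,T_w.\tag{3.1}$$

**Step 3. Setting $a=1$ is compatible with $k_r$.** This step lets us apply the factors $\mathcal K(x_i)$ one after another while remembering only elements of $\Lambda$. Let $\varepsilon:\mathcal M\to\Lambda$ set all $a_i=1$, and let $\mathrm{ev}(h)=(\varepsilon h)[0]\in\mathbb Z$.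

**Lemma 3.2.** $\varepsilon k_r(a_jh)=\varepsilon k_r(h)$ for $r\le k$, all $j$ and all $h\in\mathcal M$. Hence $\varepsilon k_r(h)$ depends only on $\varepsilon h$.

*Proof.* From the definition, as operators,
$$T_ia_{i+1}=a_iT_i+a_i,\qquad T_ia_i=a_{i+1}T_i-a_i,$$
and $T_i$ commutes with the other $a$'s. Move $a_j$ to the left through $T_A$. Only $T_{j-1}$ and $T_j$ involve $a_j$.

*If $j-1\in A$*, nothing to the right of $T_{j-1}$ involves $a_j$, since $T_j$, if present, is to the left. Then $T_{j-1}a_j=a_{j-1}(T_{j-1}+1)$, and $a_{j-1}$ commutes with everything further left, since $T_{j-2}$, if present, is on the right. So $\varepsilon T_Aa_j=\varepsilon(T_A+T_{A\setminus\{j-1\}})$.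

*If $j-1\notin A$ and $j,\dots,j+l-1\in A$, $j+l\notin A$ with $l\ge1$*, this run commutes with the other letters of $A$; put it on the right, as $T_{j+l-1}\cdots T_j$. Apply $T_ia_i=a_{i+1}T_i-a_i$ for $i=j,\dots,j+l-1$ in turn. The term $-a_i$ has $T_i$ removed; $a_i$ commutes with everything further left, because $T_i$ is removed and $T_{i-1}$ is already to the right or absent. The final $a_{j+l}$ also commutes with everything further left, as $j+l\notin A$ and $T_{j+l-1}$ has been passed. So $\varepsilon T_Aa_j=\varepsilon\big(T_A-\sum_{m=0}^{l-1}T_{A\setminus\{j+m\}}\big)$.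

*If $j-1,j\notin A$*, then $\varepsilon T_Aa_j=\varepsilon T_A$.

Sum over $|A|=r$. The positive extra terms are the $T_B$ with $|B|=r-1$, $j-1\notin B$, each once; here $A=B\cup\{j-1\}$ is proper because $r\le k$. The negative extra terms are indexed by pairs $(A,m)$ with $j-1\notin A$ and $j,\dots,j+m\in A$, and $B=A\setminus\{j+m\}$. Given $B$ with $|B|=r-1$ and $j-1\notin B$, the number $m$ must be the least $m\ge0$ with $j+m\notin B$. Here $j+m\not\equiv j-1$, since otherwise $|B|=n-1>r-1$; so $A=B\cup\{j+m\}$ does not contain $j-1$. Each such $B$ occurs exactly once, and the extra terms cancel. The last sentence of the lemma follows because $\ker\varepsilon$ is the ideal generated by the $a_j-1$. $\square$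

**Step 4. The effect of $\mathcal K(x)$ on $\Lambda$.** This step shows that $\mathcal K(x)$ adds one variable to the alphabet and truncates.

**Lemma 3.3.** For $f\in\Lambda$: $\varepsilon\mathcal K(x)f=\sum_{r=0}^kx^rf_r$.

*Proof.* $T_if=0$ for $i\ne0$. The runs of $A$ commute, and the rightmost letter of a run is its first index. If some run starts at $i\neq0$, move it to the right; then $T_Af=0$. So only $A=\{0,1,\dots,r-1\}$ contributes. Write $f=\sum_mf_m[X']y_0^m$ with $X'=X-y_0$. The elements $f_m[X']$ are fixed by $s_0$, and by $s_i$ for $1\le i\le r-1\le n-2$, because such $s_i$ fix $a_0$ and $X$. Next,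
$$T_i\frac1{1-uy_i}=\frac{a_i}{a_{i+1}-a_i}\cdot\frac{u(y_i-y_{i+1})}{(1-uy_i)(1-uy_{i+1})}=\frac{a_iu}{(1-uy_i)(1-uy_{i+1})}.$$
The factor $a_0\cdots a_{i-1}\prod_{j<i}(1-uy_j)^{-1}$ is $s_i$-invariant for $1\le i\le r-1$, so by iteration
$$T_{r-1}\cdots T_0\frac1{1-uy_0}=u^r\prod_{i<r}a_i\prod_{i=0}^r\frac1{1-uy_i},$$
and $\varepsilon$ of this is $u^r$. So $\varepsilon T_{r-1}\cdots T_0\,y_0^m=\delta_{mr}$, and $\varepsilon T_{r-1}\cdots T_0f=f_r$. $\square$

**Proposition 3.4.** For every $f\in\Lambda$, $f\equiv\sum_{\mu\in\mathcal P^k}c_\mu(f)\,G^{(k)}_\mu$ mod $\mathcal I^k$ with $c_\mu(f)=\mathrm{ev}\,T_{w_\mu}f\in\mathbb Z$. In particular $d^k_{\lambda\mu}=c_\mu(s_\lambda)$, and this vanishes for $|\mu|<|\lambda|$.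

*Proof.* By the two lemmas $\varepsilon\mathcal K(x)=\tau_x\varepsilon$ with $\tau_xf=\sum_{r\le k}x^rf_r$. Hence $\mathrm{ev}\,\mathcal K(x_1)\cdots\mathcal K(x_N)f$ is $f(x_1,\dots,x_N)$ with only those monomials kept whose exponents are all at most $k$. By (3.1) it equals $\sum_wG_w(x_1,\dots,x_N)\,\mathrm{ev}\,T_wf$. If $w$ has a right descent $i\ne0$, then $T_w=T_{ws_i}T_i$ kills $f$. The remaining $w$ are the $w_\mu$. A monomial of degree $d$ occurs in $G_\mu^{(k)}$ only if $|\mu|\le d$, so we may let $N\to\infty$ coefficient by coefficient. The series $G^{(k)}_\mu$ contain no exponent larger than $k$, so this is an identity in the completion of $\Lambda/\mathcal I^k$. As the $G_\mu^{(k)}$ form a basis, the coefficients are unique.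

For the vanishing, grade $\mathbb Z[y_i]\otimes\Lambda\subset\mathcal M$ by $\deg y_i=1$ and the degree of $\Lambda$. The $s_i$ preserve degree, and $a_{i+1}-a_i=y_i-y_{i+1}$, so $h\mapsto(h-s_ih)/(a_{i+1}-a_i)$ lowers degree by one and multiplication by $a_i=1-y_i$ does not lower it. So $T_{w_\mu}s_\lambda$ lives in degrees at least $|\lambda|-|\mu|>0$, and $\mathrm{ev}$ kills these. $\square$

**Example 3.5 ($\lambda=(1)$).** We have $T_0X=\frac{a_0}{a_1-a_0}(y_0-y_1)=a_0$. Since $T_{i-1}a_i=a_{i-1}$, $T_ia_i=-a_i$ and other $T_j$ kill $a_i$, in a reduced word the only letter that can follow to the left of $s_i$ with non-zero result is $s_{i-1}$. So $d^k_{(1)\mu}$ is $1$ if $w_\mu$ has a reduced word $s_{-(d-1)}\cdots s_{-1}s_0$, and for $|\mu|\ge1$ it is $0$ otherwise.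

**Example 3.6 ($\lambda=(2)$, and why signs remain).** Let $k\ge2$. From $h_2[X]=h_2[X']+h_1[X']y_0+y_0^2$, $T_0y_0=a_0$ and $T_0y_0^2=a_0(y_0+y_1)$,
$$T_0s_2=a_0(X'+y_0+y_1)=a_0(X+y_1)=a_0s_1+a_0-a_0a_1 .$$
For $k=2$: $T_1$ of this is $a_0a_1$, and then $T_2$ gives $a_1a_2$; while $T_2T_0s_2=a_2(X+y_1)$ and $T_1T_2T_0s_2=a_1X+a_1$. Applying $\mathrm{ev}$ we get $1,1,0,1$ for $\mu=(2),(2,1),(1,1),(1,1,1)$, in agreement with Example 2.6.

A sensible first approach is to find a cone in $\mathcal M$ that contains $s_\lambda$, is preserved by the $T_i$ needed, and on which $\mathrm{ev}\ge0$. The natural candidate, non-negative combinations of (monomial in the $a$'s) times (Schur function), fails at the first step: $T_0s_2$ contains $-a_0a_1$. Instead of following the operators, we realize each $T_i$ as a push-forward along a $\mathbb P^1$-bundle.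

## 4. Bott–Samelson varieties of lattice chains

Varieties are over $\mathbb C$. For a smooth projective $Y$, every coherent sheaf has a class in $K^0(Y)$, push-forward means $\pi_*=\sum(-1)^i[R^i\pi_*]$, and the projection formula holds. A symmetric Laurent polynomial in the K-theoretic Chern roots of a bundle is a class in $K^0$. We fix a partition $\lambda$ (any partition for now), a partition $\mu\in\mathcal P^k$, and a reduced word $w_\mu=s_{i_1}\cdots s_{i_m}$.

**Definition 4.1 (chains).** In $\mathbb C((t))^n$ take a topological basis $e_j$, $j\in\mathbb Z$, with $te_j=e_{j-n}$. Let $S_0^{(i)}$ be the lattice spanned by the $e_j$ with $j\le i$. A *chain* is an increasing family of lattices $S^{(i)}$, $i\in\mathbb Z$, with $\dim S^{(i)}/S^{(i-1)}=1$ and $S^{(i-n)}=tS^{(i)}$. Example: for $n=2$, replacing $S_0^{(0)}$ by $S_0^{(-1)}+\mathbb C(\alpha e_0+\beta e_1)$, and $S_0^{(2l)}$ accordingly, changes the standard chain in even positions only.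

**Definition 4.2 (the varieties $BS_j$).** $BS_j$ parametrizes sequences of chains $C_0=S_0^{(\bullet)},C_1,\dots,C_j$ such that $C_l$ and $C_{l-1}$ agree except possibly in positions $\equiv i_l$. Write $C_l=S_l^{(\bullet)}$ and $BS=BS_m$.

With $i=i_j$, the map $\pi_j:BS_j\to BS_{j-1}$ is the $\mathbb P^1$-bundle of lines $L=S_j^{(i)}/S_{j-1}^{(i-1)}$ in $U=S_{j-1}^{(i+1)}/S_{j-1}^{(i-1)}$. Every line gives a lattice, since $tS_{j-1}^{(i+1)}=S_{j-1}^{(i+1-n)}\subset S_{j-1}^{(i-1)}$ because $n\ge2$. So $BS_j$ is smooth, projective and irreducible. Let $\Sigma_j=\{C_j=C_{j-1}\}$, a section of $\pi_j$ (we use the same name for its pullbacks), and $\partial=\sum\Sigma_j$.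

By induction $S_0^{(i-l)}\subset S_l^{(i)}\subset S_0^{(i+l)}$. Fix $q>m+2n+\ell(\lambda)$ and put $V=S_0^{(q)}/S_0^{(-q)}$, of dimension $2q$, with its nilpotent endomorphism $t$. All $S_j^{(i)}$ with $-1\le i\le n$ define subbundles of the trivial bundle $V$. Write $S^{(i)}=S_m^{(i)}$, $S=S^{(0)}$, $Q=V/S$. Both $S$ and $Q$ have rank $q$. For $f\in\Lambda$ and a bundle $E$ with roots $L_1,\dots,L_s$ put $f(E)=f(1-L_1,\dots,1-L_s)$.

**Step 1. The coefficient as an Euler characteristic.** This step replaces $T_{i_1}\cdots T_{i_m}$ by a tower of push-forwards.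

**Proposition 4.3.** $c_\mu(f)=\chi\big(BS,\mathcal O(-\partial)\otimes f(S)\big)$.

*Proof.* Let $\Psi_j:\mathcal M\to K^0(BS_j)$ be the ring map with $a_i\mapsto[S_j^{(i)}/S_j^{(i-1)}]$ (well defined mod $n$ by multiplication by $t$) and $f\mapsto f(S_j^{(0)})$. On $BS_0$, a point, $\Psi_0=\mathrm{ev}$. We claim
$$\pi_{j*}\big(\Psi_j(h)\otimes\mathcal O(-\Sigma_j)\big)=\Psi_{j-1}(T_{i_j}h).\tag{4.1}$$
Pushing forward along $\pi_m,\pi_{m-1},\dots,\pi_1$ then gives $\Psi_0(T_{i_1}\cdots T_{i_m}f)$, which is the proposition.

Let $i=i_j\in\{0,\dots,k\}$ and let $\beta,\gamma$ be the line bundles $S_{j-1}^{(i)}/S_{j-1}^{(i-1)}$ and $S_{j-1}^{(i+1)}/S_{j-1}^{(i)}$, the images of $a_i,a_{i+1}$ on $BS_{j-1}$. On $BS_j$ the images are $L$ and $U/L=\beta\gamma L^{-1}$. The ring $\mathcal M$ is generated as a module by the $a_i^p$, $p\in\mathbb Z$, over the subring $R$ generated by the other $a_l^{\pm1}$, by $(a_ia_{i+1})^{\pm1}$, and by $\Lambda$ if $i\ne0$, respectively $\Lambda[X']$ if $i=0$. The elements of $R$ are $s_i$-invariant, so $T_i$ is $R$-linear.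 Also $\Psi_j(\varrho)=\pi_j^*\Psi_{j-1}(\varrho)$ for $\varrho\in R$. This is clear for the $a$'s, as $a_ia_{i+1}\mapsto\beta\gamma$, and for $\Lambda$ if $i\ne0$, as position $0$ does not change. If $i=0$, $X=X'+y_0$ corresponds to the roots of $S_j^{(0)}$ being those of $S_j^{(-1)}=S_{j-1}^{(-1)}$ together with $L$, and $y_0\mapsto1-L$; so $\Psi_j(f[X'])=f(S_{j-1}^{(-1)})$ is pulled back. By the projection formula it suffices to prove (4.1) for $h=a_i^p$.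

The divisor $\Sigma_j$ is the transversal zero locus of $L\to U/\beta=\gamma$, so $\mathcal O(-\Sigma_j)=L\gamma^{-1}$. From $[U/L]=\beta+\gamma-L=\beta\gamma/L$ we get $(L-\beta)(L-\gamma)=0$. As $L$ is $\mathcal O(-1)$ on the fibers, $\pi_*1=1$ and $\pi_*L=0$. The recurrence $L^{s+2}=(\beta+\gamma)L^{s+1}-\beta\gamma L^s$ then gives
$$\pi_*L^s=\frac{\gamma\beta^s-\beta\gamma^s}{\gamma-\beta}\qquad(s\in\mathbb Z),$$
since the right side has the same two initial values and the same recurrence. So
$$\pi_*(L^{p}\cdot L\gamma^{-1})=\frac{\beta^{p+1}-\beta\gamma^p}{\gamma-\beta}=\frac{\beta}{\gamma-\beta}(\beta^p-\gamma^p)=\Psi_{j-1}(T_ia_i^p).\qquad\square$$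

**Example 4.4.** Let $\mu=(1)$, $\lambda=(1)$. Then $BS=\mathbb P^1$, $\mathcal O(-\partial)=\mathcal O(-1)$, and $S$ has the root $L=\mathcal O(-1)$ and trivial roots. So $c_\mu(s_1)=\chi(\mathcal O(-1))-\chi(\mathcal O(-2))=0+1=1$. The positive answer is an $h^1$ with a minus sign: $s_\lambda(S)$ is a difference of bundles, and no vanishing theorem applies to it as it stands. Section 5 removes the difference.

**Step 2. The canonical bundle.** This step will turn $\mathcal O(-\partial)$ into a canonical bundle times something explicit.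

**Lemma 4.5.** Let $\Lambda_i=\det(V/S^{(i)})$ and $\rho=\bigotimes_{i=0}^k\Lambda_i$. Then $\omega_{BS}(\partial)=\rho^{-1}$.

*Proof.* Let $\rho_j$ be the analogous bundle on $BS_j$; $\rho_0$ is trivial. At step $j$ exactly one position in $\{0,\dots,k\}$ changes, and there $\det S^{(i)}$ changes from $\det S_{j-1}^{(i-1)}\otimes\beta$ to $\det S_{j-1}^{(i-1)}\otimes L$. So $\rho_j=\rho_{j-1}\otimes\beta\otimes L^{-1}$. The relative tangent bundle is $\mathrm{Hom}(L,U/L)$, so
$$\omega_{\pi_j}(\Sigma_j)=L\,(U/L)^{-1}\otimes\gamma L^{-1}=\gamma\,(U/L)^{-1}=L\beta^{-1}.$$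
Induct on $j$. $\square$

**Step 3. A point off the boundary is determined by $S$.** This step is the source of bigness later.

We recall facts on buildings (Abramenko–Brown, *Buildings*, Ch. 4–5). Chains with $S^{(0)}$ of the same index as $S_0^{(0)}$ are the chambers of the affine building of $SL_n(\mathbb C((t)))$; two chains are $i$-adjacent if and only if they agree outside positions $\equiv i$. There is a Weyl distance $\delta$ with values in $\tilde S_n$. If $s_{j_1}\cdots s_{j_l}$ is a reduced word of $v$ and there is a non-stuttering gallery (consecutive chambers distinct) of type $(j_1,\dots,j_l)$ from $C$ to $C'$, then $\delta(C,C')=v$, and it is the only gallery of that type from $C$ to $C'$. Conversely, if $\delta(C,C')=v$, there is such a gallery for each reduced word of $v$.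

**Lemma 4.6.** On $BS\setminus\partial$ the lattice $S$ determines the point.

*Proof.* A point of $BS\setminus\partial$ is a non-stuttering gallery of the reduced type $(i_1,\dots,i_m)$. So $\delta(C_0,C_m)=w_\mu$ and the point is determined by $C_m$. Let $C,C'$ be the final chains of two such points with the same $S$. They lie in one residue of type $\{1,\dots,k\}$, so $x:=\delta(C,C')\in\langle s_1,\dots,s_k\rangle$. The only right descent of $w_\mu$ is $0$ (or $w_\mu=1$), so $w_\mu$ is minimal in $w_\mu\langle s_1,\dots,s_k\rangle$ and $\ell(w_\mu x)=\ell(w_\mu)+\ell(x)$. Concatenating galleries gives one of reduced type for $w_\mu x$ from $C_0$ to $C'$, so $\delta(C_0,C')=w_\mu x$. This equals $w_\mu$, so $x=1$ and $C=C'$. $\square$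

## 5. Exchanging $s_\lambda(S)$ for a smooth subvariety $W$

Let $r\in\{k,k+1\}$, $\lambda_1\le r$, and $\nu=\lambda'$, so $\nu$ has at most $r$ parts and $\nu_1=\ell(\lambda)<q$. Theorem 1 uses $r=k$, Theorem 2 uses $r=k+1$. The aim is formula (5.3), where the difference in $s_\lambda(S)$ has disappeared.

**Kleiman's theorem.** Let a connected algebraic group $G$ act transitively on $H$ (characteristic $0$), and let $Y'\to H$, $Z\to H$ be morphisms from smooth equidimensional varieties. For general $g\in G$, $Y'\times_HgZ$ is smooth and is either empty or of pure dimension $\dim Y'+\dim Z-\dim H$. If $Y'$ or $Z$ is singular, stratifying into smooth pieces still gives $\dim(Y'\times_HgZ)\le\dim Y'+\dim Z-\dim H$. We use it finitely often with one common general $g$.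

**Step 1. From $S$ to $Q$.** This step rewrites $s_\lambda(S)$ with variables $M-1$ in place of $1-L$. For a bundle with roots $\ell_i$ the expression $\prod((1-u)+u\ell_i)$ is multiplicative in exact sequences and equals $1$ on trivial bundles. Let $M_1,\dots,M_q$ be the roots of $Q$. As $[S]+[Q]=[V]$ is trivial,
$$\prod_S\frac1{1-u(1-L)}=\prod_Q\big(1+u(M-1)\big),\qquad\text{that is}\qquad h_j(1-L)=e_j(M-1).$$
By the two Jacobi–Trudi formulas $s_\lambda=\det(h_{\lambda_i-i+j})$ and $s_{\lambda'}=\det(e_{\lambda_i-i+j})$,
$$s_\lambda(S)=s_\nu(M_1-1,\dots,M_q-1).$$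

**Step 2. A flag bundle.** This step writes the right side as a push-forward of a product. Let $p:Y\to BS$ parametrize flags of quotients $Q\to Q_r\to\cdots\to Q_1$ with $\operatorname{rk}Q_i=i$ (note $r<q$). Put $K_0=Q$, $K_i=\ker(Q\to Q_i)$ and $M_i=\ker(Q_i\to Q_{i-1})$ (with $Q_0=0$). Then $Y$ is a tower: the $i$-th step chooses a quotient line $M_i$ of $K_{i-1}$, with kernel $K_i$. The new meaning of $M_1,\dots,M_r$ is compatible with the old one on $Y$.

For the bundle $\pi$ of quotient lines $M$ of a bundle $E$ with roots $m_1,\dots,m_s$,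
$$\pi_*\varphi(M)=\sum_i\frac{\varphi(m_i)}{\prod_{j\ne i}(1-m_j/m_i)}\qquad\text{for Laurent polynomials }\varphi.$$
Indeed, for $\varphi=M^p$ with $p\ge0$ the left side is $[\mathrm{Sym}^pE]=h_p(m)$ and the right side is $\sum_im_i^{p+s-1}/\prod_{j\ne i}(m_i-m_j)=h_p(m)$. The Koszul complex of $E\to M$ gives $\prod_i(M-m_i)=0$; its constant coefficient $\pm\det E$ is invertible, so both sides satisfy one recurrence and agree for all $p\in\mathbb Z$. Iterating through the tower, where the roots of $K_i$ are those of $Q$ without $M_1,\dots,M_i$, we obtain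
$$p_*\varphi(M_1,\dots,M_r)=\sum_{w\in\mathfrak S_q/\mathfrak S_{q-r}}w\Big[\varphi\prod_{i\le r,\ i<j\le q}(1-M_j/M_i)^{-1}\Big].$$
Put $\alpha_i=\nu_i+q-i$ and $\varphi=\prod_{i\le r}(M_i-1)^{\alpha_i}M_i^{-(q-i)}$. Since $\prod_{j>i}(1-M_j/M_i)^{-1}=M_i^{q-i}/\prod_{j>i}(M_i-M_j)$, with $z_i=M_i-1$ we get
$$p_*\varphi=\sum_ww\Big[\frac{\prod_{i\le r}z_i^{\alpha_i}}{\prod_{i\le r,\,i<j}(z_i-z_j)}\Big]=s_\nu(z).$$
The last equality is the bialternant formula: in $\sum_{w\in\mathfrak S_q}w\big[z^{\nu+(q-1,\dots,0)}/\prod_{i<j}(z_i-z_j)\big]$ the sum over $\mathfrak S_{q-r}$, acting on $z_{r+1},\dots,z_q$, of $\prod_{i>r}z_i^{q-i}/\prod_{r<i<j}(z_i-z_j)$ is $1$. Finally $(M_i-1)^{\alpha_i}M_i^{-(q-i)}=(1-M_i^{-1})^{\alpha_i}M_i^{\nu_i}$. With Proposition 4.3,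
$$c_\mu(s_\lambda)=\chi\Big(Y,\ p^*\mathcal O(-\partial)\otimes\prod_{i\le r}M_i^{\nu_i}\cdot\prod_{i\le r}(1-M_i^{-1})^{\alpha_i}\Big).\tag{5.1}$$

**Step 3. The canonical bundle of $Y$.** This step isolates $\omega_Y$. The relative tangent bundle of the $i$-th step is $\mathrm{Hom}(K_i,M_i)$, and $\det K_i=\det Q\otimes\det Q_i^{-1}$, so $\omega_p=\bigotimes_{i\le r}\det Q\otimes\det Q_i^{-1}\otimes M_i^{-(q-i)}$. By Lemma 4.5, $\mathcal O(-\partial)=\omega_{BS}\otimes\rho$. Since $\omega_Y=p^*\omega_{BS}\otimes\omega_p$,
$$p^*\mathcal O(-\partial)\otimes\prod_iM_i^{\nu_i}=\omega_Y\otimes\prod_iM_i^{\alpha_i}\otimes B_r,\qquad B_r=\rho\otimes(\det Q)^{-r}\otimes\bigotimes_{i=1}^r\det Q_i.\tag{5.2}$$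

**Step 4. A cycle representing $\prod(1-M_i^{-1})^{\alpha_i}$.** This step replaces the last product in (5.1), the one with signs, by the structure sheaf of a smooth subvariety. Let $Fl_V$ be the variety of flags of quotients $V\to Q_r\to\cdots\to Q_1$ with ranks $r,\dots,1$. It is homogeneous under $GL(V)$, and there is a natural map $Y\to Fl_V$. Fix subspaces $A_1\supset\cdots\supset A_r$ of $V$ with $\dim A_i=\alpha_i$; this is possible because $2q>\alpha_1>\cdots>\alpha_r>0$. Let
$$Z_j=\{A_i\to Q_i\text{ is }0\text{ for }i\le j\}\subset Fl_V,\qquad Z_0=Fl_V,\quad Z=Z_r.$$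
On $Z_{j-1}$ the space $A_j\subset A_{j-1}$ dies in $Q_{j-1}$, so it maps into $M_j$, and $Z_j$ is the zero scheme in $Z_{j-1}$ of a section of $M_j^{\oplus\alpha_j}$. Moreover $Z_j$ is a tower of projective bundles: for $i\le j$, $M_i$ is a quotient line of $\ker(V\to Q_{i-1})/A_i$, of dimension $2q-(i-1)-\alpha_i=q+1-\nu_i\ge1$; for $i>j$, $M_i$ is any quotient line of $\ker(V\to Q_{i-1})$, of dimension $2q-i+1$. So $Z_j$ is smooth and irreducible, of codimension $(2q-j+1)-(q+1-\nu_j)=\alpha_j$ in $Z_{j-1}$.

For general $g\in GL(V)$ put $W_j=Y\times_{Fl_V}gZ_j$ and $W=W_r$. By Kleiman's theorem $W_j$ is smooth and is empty or of pure dimension $\dim Y-\alpha_1-\cdots-\alpha_j$. It is the zero scheme in the smooth $W_{j-1}$ of a section of $M_j^{\oplus\alpha_j}$. On each component of $W_{j-1}$ this zero scheme is empty or of codimension equal to the rank, so the section is nowhere vanishing or regular there, and its Koszul complex resolves $\mathcal O_{W_j}$. Hence $[\mathcal O_{W_j}]=(1-M_j^{-1})^{\alpha_j}[\mathcal O_{W_{j-1}}]$, and by adjunction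 $\omega_{W_j}=\omega_{W_{j-1}}\otimes M_j^{\alpha_j}|_{W_j}$. So $[\mathcal O_W]=\prod_i(1-M_i^{-1})^{\alpha_i}$ in $K^0(Y)$ and $\omega_W=\omega_Y\otimes\prod_iM_i^{\alpha_i}|_W$. Inserting this in (5.1) and (5.2) gives
$$d^k_{\lambda\mu}=c_\mu(s_\lambda)=\chi(W,\omega_W\otimes B_r).\tag{5.3}$$

**Example 5.1.** Let $k=1$, $r=1$, $\lambda=\mu=(1)$. Then $\alpha_1=q$, $BS=\mathbb P^1$, $\dim Y=q$, so $\dim W=0$. Write $\bar S_0$ for the image of $S_0^{(-1)}$ in $V$, of dimension $q-1$. A point of $W$ is a line $L\subset U$ and a quotient line $M_1$ of $V/(\bar S_0+L+gA_1)$. For general $g$ the sum $\bar S_0+gA_1$ is a hyperplane and $U$ maps onto its quotient line; so exactly one $L$ is allowed, and then $M_1$ is unique. Thus $W$ is one reduced point and (5.3) gives $1$, in agreement with Example 4.4.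

**Step 5. The divisors $D_i$.** This step records divisors that will pay for the negative part of $B_r$. Line bundles are now written additively. For $1\le i\le n$ let $E_i=S^{(i)}/S\subset Q$, a subbundle of rank $i$. For $i\le k$ let $D_i\subset Y$ be the zero divisor of $\det(E_i\to Q_i)$, which is generically non-zero on each fiber of $p$. Since $\det E_i^{-1}=\Lambda_i-\Lambda_0$ and $\Lambda_0=\det Q$,
$$D_i\sim\Lambda_i-\Lambda_0+\det Q_i\qquad(1\le i\le k).\tag{5.4}$$

## 6. The coefficient $1-k$ of $\det Q$, and a klt pair that absorbs it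

We want the higher cohomology of $\omega_W\otimes B_k$ to vanish. The first thing to try is Kawamata–Viehweg vanishing on the smooth $W$, which needs $B_k$ nef and big. By (5.2),
$$B_k=(1-k)\Lambda_0+\sum_{i=1}^k\Lambda_i+\sum_{i=1}^k\det Q_i .$$
All $\Lambda_i$ and $\det Q_i$ are pulled back from Grassmannians of $V$, where they are Plücker bundles, hence they are nef. For $k=1$ the coefficient of $\Lambda_0$ is $0$ and $B_1$ is nef. For $k\ge2$ it is negative, this expression no longer shows that $B_k$ is nef, and the plain theorem cannot be applied. But (5.4) gives, with $D=\sum_{i=1}^kD_i$,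
$$B_k=\Lambda_0+\sum_{i=1}^k(\Lambda_i-\Lambda_0+\det Q_i)\sim\Lambda_0+D.\tag{6.1}$$
The idea is to split off $cD$ with $c<1$ as a fractional boundary. What is left is $\Lambda_0+(1-c)D$, in which $\Lambda_0$ has coefficient $1-k(1-c)$, positive when $c$ is close to $1$. The price is that $(W,cD|_W)$ must be klt for $c$ arbitrarily close to $1$.

**Definition 6.1.** Let $Y$ be smooth and $\Delta\ge0$ a $\mathbb Q$-divisor. A log resolution is a projective birational $\eta:\tilde Y\to Y$ with $\tilde Y$ smooth and $\mathrm{Exc}(\eta)\cup\eta^{-1}(\operatorname{Supp}\Delta)$ a simple normal crossing (snc) divisor. Let $K_{\tilde Y/Y}$ be the zero divisor of $\det d\eta$. The pair $(Y,\Delta)$ is *klt* if all coefficients of $K_{\tilde Y/Y}-\eta^*\Delta$ are larger than $-1$, for one (equivalently, every) log resolution.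

Examples: three lines through the origin of $\mathbb A^2$, each with coefficient $c$. Blowing up the origin gives coefficients $-c$ on the lines and $1-3c$ on the exceptional curve, so the pair is klt only for $c<2/3$. Thus $c<1$ is not enough in general. Nor is our $D$ snc. Take $q=3$, $k=2$ and a fiber of $p$: a quotient flag of $\mathbb C^3$ is a functional (defining $Q_1$) and a vector in its kernel (spanning $\ker(\mathbb C^3\to Q_2)$). Near the functional $(z,x,1)=(0,0,1)$ and the vector $(1,y,w)=(1,0,0)$ we have $w=-(z+xy)$, so with $E_i$ spanned by the first $i$ basis vectors, $D_1$ is $z=0$ and $D_2$ is $z+xy=0$. These are tangent at the origin.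

**Step 1. $(Y,cD)$ is klt for every $c<1$.** This step computes the discrepancies of the whole boundary of a flag variety on a Bott–Samelson resolution.

**Lemma 6.2.** For rational $0\le c<1$ the pair $(Y,cD)$ is klt.

*Proof.* Zariski-locally on $BS$ the filtered bundle $E_1\subset\cdots\subset E_k\subset Q$ is trivial. So the pair is locally a product of an open subset of $BS$ with $(F,c\sum_{i\le k}D_i)$, where $F$ is the variety of quotient flags of $\mathbb C^q$ of ranks $1,\dots,k$ and $E_i=\mathbb C^i$. Log resolutions of $F$ give log resolutions of the product with the same coefficients, so it suffices that $(F,c\sum D_i)$ is klt. Let $\mathcal F$ be the full flag variety of quotients of ranks $1,\dots,q-1$, let $\sigma_i$ be the section $\det(E_i\to Q_i)$ of $\det Q_i$ for $1\le i\le q-1$, and $\partial\mathcal F=\mathrm{div}(\prod_{i=1}^{q-1}\sigma_i)$. The map $\mathcal F\to F$ is a locally trivial bundle with smooth fiber, so log resolutions of $F$ pull back to log resolutions of $\mathcal F$ with the same coefficients. As $\sum_{i\le k}D_i$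 pulls back to a divisor $\le\partial\mathcal F$, it suffices that $(\mathcal F,c\,\partial\mathcal F)$ is klt.

*Linear equivalences on $\mathcal F$.* Let $\rho_{\mathcal F}=\bigotimes_{i=1}^{q-1}\det Q_i$, so $\partial\mathcal F\sim\rho_{\mathcal F}$. With $M_q=\ker(\mathbb C^q\to Q_{q-1})$, the tangent bundle is filtered with pieces $\mathrm{Hom}(M_j,M_i)$, $i<j$. So $\det T_{\mathcal F}=\prod_iM_i^{q+1-2i}$, while $\rho_{\mathcal F}^2=\prod_iM_i^{2q-2i}$. The quotient is $(\prod_iM_i)^{q-1}$, which is trivial, so $\omega_{\mathcal F}=\rho_{\mathcal F}^{-2}$.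

*The resolution.* Let $K_i=\ker(\mathbb C^q\to Q_i)$. We have $\sigma_i\ne0$ if and only if $E_i\oplus K_i=\mathbb C^q$; so the support of $\partial\mathcal F$ is the complement of the open cell where $K_{q-1}\subset K_{q-2}\subset\cdots$ is opposite to $E_\bullet$. Let $\pi:\mathcal B\to\mathcal F$ be the Bott–Samelson variety of a reduced word of the longest element $w_0\in\mathfrak S_q$: its points are galleries of that type of full flags of subspaces of $\mathbb C^q$ starting at $E_\bullet$, and $\pi$ takes the end of the gallery as the flag of kernels. It is an iterated $\mathbb P^1$-bundle, and the boundary $\partial\mathcal B=\sum\Sigma_j$ (stuttering at step $j$) is snc, since $\Sigma_j$ is a section of the $j$-th bundle and the earlier $\Sigma_i$ are pulled back. By the facts recalled before Lemma 4.6, now for the building of flags of $\mathbb C^q$: a non-stuttering gallery of this type ends at Weyl distance $w_0$, that is, at a flag opposite to $E_\bullet$, and is determined by its end; every opposite flag is such an end; a gallery that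 stutters ends at a distance shorter than $\ell(w_0)$. So $\pi^{-1}(\operatorname{Supp}\partial\mathcal F)=\partial\mathcal B$, and $\pi$ is proper and bijective over the open cell. In characteristic $0$ it is then birational and finite there, with smooth target, so it is an isomorphism over the cell by Zariski's main theorem. In particular $\pi$ is a log resolution.

*Discrepancies.* The computation of Lemma 4.5, with the positions $1,\dots,q-1$ of a flag $G^{(\bullet)}$ and the bundle $\bigotimes_i\det(\mathbb C^q/G^{(i)})$, which at the end of the gallery is $\pi^*\rho_{\mathcal F}$, gives $K_{\mathcal B}+\partial\mathcal B\sim-\pi^*\rho_{\mathcal F}$. Let $R=K_{\mathcal B/\mathcal F}$, which is supported on $\partial\mathcal B$. Then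
$$R\sim K_{\mathcal B}-\pi^*K_{\mathcal F}\sim-\pi^*\rho_{\mathcal F}-\partial\mathcal B+2\pi^*\rho_{\mathcal F}\sim\pi^*\partial\mathcal F-\partial\mathcal B .$$
Both ends are combinations of the $\Sigma_j$, and the classes of the $\Sigma_j$ are linearly independent in $\mathrm{Pic}(\mathcal B)$. Indeed, suppose $\sum c_j\Sigma_j\sim0$ and let $j$ be maximal with $c_j\ne0$. Take a fiber of the $j$-th $\mathbb P^1$-bundle and lift it to $\mathcal B$ by the stuttering sections of the later bundles. On this curve $\Sigma_j$ has degree $1$, and $\Sigma_i$ for $i<j$ is pulled back from the base of the fiber, so has degree $0$. Hence $c_j=0$, a contradiction. So $R=\pi^*\partial\mathcal F-\partial\mathcal B$ as divisors. Write $\pi^*\partial\mathcal F=\sum m_j\Sigma_j$, where $m_j\ge1$ because the support is all of $\partial\mathcal B$. Then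
$$R-c\,\pi^*\partial\mathcal F=\sum_j\big((1-c)m_j-1\big)\Sigma_j,$$
and all coefficients are larger than $-1$. $\square$

For $c=1$ all coefficients are exactly $-1$, so the pair is not klt: we can come as close to $1$ as we like, but not reach it.

**Step 2. Passing to $W$.** This step shows that a general translate inherits the klt property.

**Lemma 6.3.** For general $g$, no component of $W$ lies in $D$, and $(W,cD|_W)$ is klt on each component of $W$, for $0\le c<1$ rational.

*Proof.* Kleiman's dimension bound gives $\dim(D\times_{Fl_V}gZ)<\dim W$ if $W\ne\emptyset$, and $W$ has pure dimension. This is the first claim. Let $\eta:\tilde Y\to Y$ be a log resolution of $(Y,D)$ and $\mathrm{Exc}(\eta)\cup\eta^{-1}(D)=\bigcup\Gamma_a$, snc. Put $\tilde W=\tilde Y\times_{Fl_V}gZ=\eta^{-1}(W)$. Apply Kleiman's theorem to $\tilde Y$ and to all intersections $\bigcap_{a\in I}\Gamma_a$, which are smooth of codimension $|I|$. So $\tilde W$ is smooth of pure dimension $\dim W$ (or empty), and each $\bigcap_{a\in I}\Gamma_a\cap\tilde W$ is smooth of codimension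 $|I|$ in $\tilde W$ or empty. Hence $\sum\Gamma_a|_{\tilde W}$ is reduced snc, and distinct $\Gamma_a$ have no common component on $\tilde W$. Let $P\subset Y$ be the proper closed set over which $\eta$ is not an isomorphism. The dimension bound for $P$ and for $\eta^{-1}(P)$ shows that $W\setminus P$ is dense in $W$ and $\tilde W\setminus\eta^{-1}(P)$ is dense in $\tilde W$. So $\tilde W\to W$ is birational on components.

The ideal of $\tilde W$ in $\tilde Y$ is generated by the pullback of the ideal of $gZ$. So the pullback of the conormal bundle of $gZ$ surjects onto that of $\tilde W$, and the ranks are equal; hence the normal bundle of $\tilde W$ in $\tilde Y$ is the pullback $\mathcal N$ of the normal bundle of $gZ$ in $Fl_V$. The same holds for $W$ in $Y$. So $d\eta$ maps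
$$0\to T_{\tilde W}\to T_{\tilde Y}|_{\tilde W}\to\mathcal N\to0\quad\text{to}\quad0\to\eta^*T_W\to\eta^*T_Y|_{\tilde W}\to\mathcal N\to0$$
and is the identity on $\mathcal N$. The two determinants agree, so $K_{\tilde W/W}=K_{\tilde Y/Y}|_{\tilde W}$ as divisors. Hence
$$K_{\tilde W/W}-\eta^*(cD|_W)=\big(K_{\tilde Y/Y}-\eta^*(cD)\big)\big|_{\tilde W},$$
which has snc support and, by Lemma 6.2, coefficients larger than $-1$. $\square$

**Step 3. Proof of Theorem 1.** This step checks the hypotheses of the vanishing theorem, which we recall. Kawamata–Viehweg vanishing for klt pairs (Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Thm 2.70): if $(W,\Delta)$ is a projective klt pair and $B\equiv\Theta+\Delta$ is a Cartier divisor with $\Theta$ a nef and big $\mathbb Q$-divisor, then $H^i(W,\mathcal O(-B))=0$ for $i<\dim W$. Also, the pullback of an ample class under a morphism that is injective on a dense open set is nef, and its top self-intersection is positive because the morphism is generically finite onto its image; so it is nef and big.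

If $W=\emptyset$ then $d^k_{\lambda\mu}=0$ by (5.3). Otherwise choose a rational $c$ with $1-\frac1k<c<1$ and put $\Delta=cD|_W$, $\Theta=B_k-\Delta$. By (6.1) and (5.4),
$$\Theta\equiv\Lambda_0+(1-c)D\equiv\big(1-k(1-c)\big)\Lambda_0+(1-c)\sum_{i=1}^k\Lambda_i+(1-c)\sum_{i=1}^k\det Q_i,$$
and all coefficients are positive. So, up to numerical equivalence, $\Theta$ is the pullback of an ample $\mathbb Q$-line bundle under
$$W\to\prod_{i=0}^k\mathrm{Gr}(V)\times Fl_V,\qquad\big((S^{(i)})_{0\le i\le k},\ Q_\bullet\big).$$
Hence $\Theta$ is nef. On $W\setminus p^{-1}(\partial)$ the map is injective: $S=S^{(0)}$ determines the point of $BS$ by Lemma 4.6, and $Q_\bullet$ then determines the point of $Y$. By Kleiman's bound for the $p^{-1}(\Sigma_j)$, this set is dense in $W$. So $\Theta$ is big on every component of $W$. The vanishing theorem on each component, with $B=B_k$ and Lemma 6.3, together with Serre duality, gives $H^i(W,\omega_W\otimes B_k)=0$ for $i>0$. By (5.3),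
$$d^k_{\lambda\mu}=h^0(W,\omega_W\otimes B_k)\ge0,$$
and it is an integer. This proves Theorem 1. $\blacksquare$

## 7. Partitions with $\lambda_1\le k+1$: dualizing sheaves of Schubert loci

Now take $r=n=k+1$ and again $D=\sum_{i=1}^kD_i$. From (5.2) and (5.4),
$$B_n=\sum_{i=0}^k\Lambda_i-n\Lambda_0+\sum_{i=1}^n\det Q_i\sim D+\det Q_n.\tag{7.1}$$
Compare with (6.1): the spare $\Lambda_0$ has gone. Splitting off $cD$ leaves $(1-c)D+\det Q_n$, in which $\Lambda_0$ has coefficient $-k(1-c)<0$ for every $c<1$, and $c=1$ is not klt. So the argument of Section 6 stops here. The way out is to use all of $D$ at once: $\omega_Y(D)$ breaks up in K-theory into dualizing sheaves of Schubert loci, with no signs, and only $\det Q_n$ is left to be positive.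

**Schubert loci.** For $u\in\mathfrak S_q$ put $r_u(i,j)=\#\{a\le i:u(a)\le j\}$. Example: $r_e(i,j)=\min(i,j)$, and $r_{s_i}$ differs from it only at $(i,i)$, where it is $i-1$. Let $BS'\to BS$ be the full flag bundle of $Q/E_n$. Over $BS'$ the flag $E_1\subset\cdots\subset E_n$ extends to a full flag of subbundles $E_i$ of $Q$. Let $\hat Y$ be the bundle over $BS'$ of full quotient flags of $Q$ and $\kappa:\hat Y\to Y$ the forgetful map. It is the fiber product of two flag bundles over $Y$ (of $Q/E_n$ and of $\ker(Q\to Q_n)$), so it is smooth, projective and surjective with connected fibers, and $R\kappa_*\mathcal O=\mathcal O$. Let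
$$\hat Y_u=\{\operatorname{rk}(E_i\to Q_j)\le r_u(i,j)\ \text{for all }i,j\le q\}\quad\text{(reduced)}.$$
Locally on $BS'$ the $\hat Y_u\subset\hat Y$ are products of $BS'$ with Schubert varieties in the full flag variety. The following facts about Schubert varieties (Ramanathan; Brion–Kumar, *Frobenius Splitting Methods*, Ch. 2–3) therefore hold for the $\hat Y_u$: $\hat Y_u$ is irreducible of codimension $\ell(u)$, Cohen–Macaulay with rational singularities; $\hat Y_{u'}\subset\hat Y_u$ if and only if $u'\ge u$ in Bruhat order; and scheme-theoretic intersections of unions of Schubert loci are reduced. Set-theoretically such an intersection is again a union of Schubert loci.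

For $v\in\mathfrak S_n\subset\mathfrak S_q$ let $Y_v\subset Y$ be the reduced locus $\operatorname{rk}(E_i\to Q_j)\le r_v(i,j)$, $i,j\le n$. If $i>n$ or $j>n$ then $r_v(i,j)=\min(i,j)$, since $v$ permutes $\{1,\dots,n\}$ and fixes the rest; these conditions are automatic. As $\kappa$ is smooth, $\kappa^{-1}(Y_v)$ is reduced, so $\kappa^{-1}(Y_v)=\hat Y_v$. Since $\kappa$ is Zariski-locally a product with a smooth projective fiber, the properties descend: $Y_v$ is irreducible of codimension $\ell(v)$, Cohen–Macaulay with rational singularities. Each fiber of $Y_v\to BS$ is non-empty. As $r_v(n,n)=n$, and the generic point of a Schubert variety attains the rank bounds, $E_n\to Q_n$ is an isomorphism generically on $Y_v$.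

**Step 1. The class of $\omega_Y(D)$.** This step removes $D$ at the cost of a sum over $\mathfrak S_n$.

**Lemma 7.1.** In $K_0(Y)$: $\displaystyle[\omega_Y(D)]=\sum_{v\in\mathfrak S_n}[\omega_{Y_v}]$.

For $k=1$ this says $[\omega_Y(D_1)]=[\omega_Y]+[\omega_{D_1}]$, which is the adjunction sequence $0\to\omega_Y\to\omega_Y(D_1)\to\omega_{D_1}\to0$.

*Proof.* Let $I_u\subset\mathcal O_{\hat Y_u}$ be the ideal of $\bigcup_{u'>u}\hat Y_{u'}$. Let $T$ be a union of Schubert loci with component $\hat Y_u$, and let $T'$ be the union of the remaining Schubert loci contained in $T$. With $J_T$ etc. for ideals in $\mathcal O_{\hat Y}$, the kernel of $\mathcal O_T\to\mathcal O_{T'}$ is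
$$J_{T'}/(J_{T'}\cap J_{\hat Y_u})\cong(J_{T'}+J_{\hat Y_u})/J_{\hat Y_u},$$
the ideal in $\mathcal O_{\hat Y_u}$ of the scheme-theoretic intersection $T'\cap\hat Y_u$. This intersection is reduced. It contains every $\hat Y_{u'}$ with $u'>u$, and it does not contain $\hat Y_u$, since $\hat Y_u$ is a component of $T$ and does not lie in $T'$. So the kernel is $I_u$. By induction on the number of Schubert loci in $T$, $[\mathcal O_T]=\sum_{\hat Y_u\subset T}[I_u]$. In particular $[\mathcal O_{\hat Y_u}]=\sum_{u'\ge u}[I_{u'}]$, and Verma's formula for the Möbius function of Bruhat order gives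
$$[I_u]=\sum_{u'\ge u}(-1)^{\ell(u')-\ell(u)}[\mathcal O_{\hat Y_{u'}}].$$

The divisor $\kappa^*D$ is the reduced union $\bigcup_{i\le k}\hat Y_{s_i}$, because Schubert divisors are the zero schemes of the corresponding Plücker sections. The $u$ not above any $s_i$, $i\le k$, form the parabolic subgroup $W_J$ with $J=\{s_n,\dots,s_{q-1}\}$. So
$$[\mathcal O(-\kappa^*D)]=[\mathcal O_{\hat Y}]-[\mathcal O_{\kappa^*D}]=\sum_{u\in W_J}[I_u]=\sum_{u'}(-1)^{\ell(u')}[\mathcal O_{\hat Y_{u'}}]\sum_{u\in W_J,\ u\le u'}(-1)^{\ell(u)}.$$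
By the subword property, $\{u\in W_J:u\le u'\}$ is the interval $[e,x]$, where $x$ is the Demazure product of the subword of $J$-letters in a reduced word of $u'$. If $x\ne e$, left multiplication by a left descent of $x$ is a sign-reversing involution of $[e,x]$, so the inner sum is $0$. If $x=e$ it is $1$, and $x=e$ if and only if no $J$-letter occurs, that is, $u'\in\langle s_1,\dots,s_k\rangle=\mathfrak S_n$. Hence
$$[\mathcal O(-\kappa^*D)]=\sum_{v\in\mathfrak S_n}(-1)^{\ell(v)}[\mathcal O_{\hat Y_v}].$$
Apply $R\mathcal Hom(-,\omega_{\hat Y})$. Since $\hat Y_v$ is Cohen–Macaulay of codimension $\ell(v)$, $R\mathcal Hom(\mathcal O_{\hat Y_v},\omega_{\hat Y})=\omega_{\hat Y_v}[-\ell(v)]$, whose class is $(-1)^{\ell(v)}[\omega_{\hat Y_v}]$. The signs cancel and $[\omega_{\hat Y}(\kappa^*D)]=\sum_v[\omega_{\hat Y_v}]$. Since $\omega_{\hat Y}=\kappa^*\omega_Y\otimes\omega_\kappa$ and $\omega_{\hat Y_v}=\kappa^*\omega_{Y_v}\otimes\omega_\kappa$, multiplying by $\omega_\kappa^{-1}$ and applying $\kappa_*$, with $\kappa_*\kappa^*=\mathrm{id}$, gives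 the lemma. $\square$

**Step 2. A sum of Euler characteristics.** This step transfers the problem to smooth projective varieties. Let $\phi:\tilde Y_v\to Y_v$ be a projective resolution that is an isomorphism over a dense open set. As $Y_v$ has rational singularities, $\phi_*[\omega_{\tilde Y_v}]=[\omega_{Y_v}]$. Put $\tilde W_v=\tilde Y_v\times_{Fl_V}gZ$ with $g$ general. By Kleiman's theorem it and the products with the $gZ_j$ are smooth of the expected codimension or empty. By (5.1), (5.2), (7.1), Lemma 7.1 and the projection formula,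
$$d^k_{\lambda\mu}=c_\mu(s_\lambda)=\sum_{v\in\mathfrak S_n}\chi\Big(\tilde Y_v,\ \omega_{\tilde Y_v}\otimes\det Q_n\otimes\prod_iM_i^{\alpha_i}\cdot\prod_i(1-M_i^{-1})^{\alpha_i}\Big).$$
The Koszul complexes and adjunction of Section 5, Step 4, with $Y$ replaced by $\tilde Y_v$, turn this into
$$d^k_{\lambda\mu}=\sum_{v\in\mathfrak S_n}\chi\big(\tilde W_v,\omega_{\tilde W_v}\otimes\det Q_n\big).\tag{7.2}$$

**Step 3. $\det Q_n$ is nef and big on each component of $\tilde W_v$.** This step supplies the positivity needed for vanishing. The bundle $\det Q_n$ is the pullback of the Plücker bundle under $\tilde W_v\to\mathrm{Gr}$, $x\mapsto(V\to Q_n)$, so it is nef. It remains to show that this map is injective on a dense open subset.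

*The open set.* On $Z$ the space $A_i$ dies in $Q_i$, so it maps into $M_{i+1}\subset Q_{i+1}$. Let $Z^\circ\subset Z$ be the open set where $A_i\to M_{i+1}$ is non-zero for $1\le i<n$. In the tower describing $Z$, $M_{i+1}$ is an arbitrary quotient line of $\ker(V\to Q_i)/A_{i+1}$, which contains $A_i/A_{i+1}$, of dimension $\alpha_i-\alpha_{i+1}=\nu_i-\nu_{i+1}+1\ge1$. So each condition holds on a non-empty open set, and $Z^\circ$ is dense in the irreducible $Z$. By Kleiman's dimension bound, applied to proper closed subsets of the irreducible $\tilde Y_v$ and to $Z\setminus Z^\circ$, a dense open subset of $\tilde W_v$ consists of points that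

* lie over the open set where $\phi$ is an isomorphism,
* lie over $BS\setminus\partial$ (as $Y_v\to BS$ is surjective, $p^{-1}(\partial)\cap Y_v$ is a proper closed subset of $Y_v$),
* lie where $E_n\to Q_n$ is an isomorphism,
* have $Q_\bullet\in gZ^\circ$.

We show that such a point is determined by $V\to Q_n$.

*$S$ is determined.* Let $K=\ker(V\to Q_n)$. Then $S\subset K$ is $t$-stable. We claim that $S$ is the largest $t$-stable subspace of $K$. Otherwise, as sums of $t$-stable subspaces are $t$-stable, there is a $t$-stable $N'$ with $S\subsetneq N'\subset K$. As $t$ is nilpotent on $N'/S\ne0$, there is $x\in N'\setminus S$ with $tx\in S$. A lift of $x$ to $S_0^{(q)}$ is carried by $t$ into the preimage of $S$, which is $S^{(0)}$, since $S^{(0)}\supset S_0^{(-q)}$. So the lift lies in $t^{-1}S^{(0)}=S^{(n)}$, and $x$ defines a non-zero element of $E_n=S^{(n)}/S$ that maps to $0$ in $Q_n$. This contradicts the third condition.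

*The point of $BS$ is determined* by $S$, by Lemma 4.6.

*$Q_\bullet$ is determined.* For $i\le j<n$, the subspace $gA_j\subset gA_i$ dies in $Q_j$ and surjects onto the line $M_{j+1}$. So the image of $gA_i$ in $Q_n$, which lies in $\ker(Q_n\to Q_i)$, surjects onto all graded pieces $M_{i+1},\dots,M_n$ of $\ker(Q_n\to Q_i)$. Hence $\mathrm{im}(gA_i\to Q_n)=\ker(Q_n\to Q_i)$, and $Q_i=Q_n/\mathrm{im}(gA_i)$ is determined by $V\to Q_n$, as $g$ and $A_i$ are fixed.

So the point of $Y_v$ is determined, and by the first condition the point of $\tilde Y_v$ as well.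

**Step 4. Proof of Theorem 2.** This step combines the three preceding ones. By Kawamata–Viehweg vanishing on the smooth projective $\tilde W_v$ (the case $\Delta=0$, with Serre duality, on each component), $H^i(\tilde W_v,\omega_{\tilde W_v}\otimes\det Q_n)=0$ for $i>0$. By (7.2),
$$d^k_{\lambda\mu}=\sum_{v\in\mathfrak S_{k+1}}h^0\big(\tilde W_v,\omega_{\tilde W_v}\otimes\det Q_n\big)\ge0\qquad(\lambda_1\le k+1),$$
with empty $\tilde W_v$ contributing $0$. This proves Theorem 2. $\blacksquare$
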